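# Radial solutions of the fractional Brezis–Nirenberg problem do not vanish at the center of the ball

## 1. The case $s=1$: an energy that decreases along the radius

Take $n\ge 3$, $2^*=\frac{2n}{n-2}$, $\lambda\in\mathbb R$, and let $u\in C^2(\overline{B_R})$ be a radial solution of the classical Brezis–Nirenberg problem
$$-\Delta u=f(u)\ \text{ in } B_R,\qquad u=0\ \text{ on }\partial B_R,\qquad f(t)=\lambda t+|t|^{2^*-2}t .$$
No sign is imposed on $u$. Can a nontrivial $u$ vanish at the center?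

It cannot. Write $u=u(r)$ and $F(t)=\int_0^t f$. The equation is $u''+\frac{n-1}{r}u'+f(u)=0$ with $u'(0)=0$. Let
$$H(r)=\tfrac12u'(r)^2+F(u(r)).$$
Then $H'=u'\,(u''+f(u))=-\frac{n-1}{r}u'^2\le 0$. Since $u'(r)=O(r)$ near $0$, we may integrate from $0$ to $R$. With $H(0)=F(u(0))$ and $H(R)=\frac12u'(R)^2$ this gives
$$F(u(0))=\tfrac12u'(R)^2+(n-1)\int_0^R\frac{u'(r)^2}{r}\,dr. \tag{1}$$
If $u(0)=0$, the left side is $F(0)=0$. Both terms on the right are nonnegative, so $u'\equiv0$, and $u(R)=0$ gives $u\equiv0$. In fact $F(u(0))>0$ whenever $u\not\equiv0$. Nothing was used about the sign of $F$ away from $0$, only $F(0)=0$.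

The derivation of (1) works in every dimension. In dimension one, with $f(t)=\lambda t$, $\lambda>0$, $u=\cos(\sqrt\lambda\,r)$ and $R=\frac{\pi}{2\sqrt\lambda}$, both sides equal $\lambda/2$.

Now replace $-\Delta$ by $(-\Delta)^s$ with $0<s<1$. The equation is no longer an ODE in $r$: its value at one point involves $u$ everywhere. There is no initial value problem at $r=0$ and no evident energy. What replaces (1)?

## 2. The fractional problem, and what the equation says at the origin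

Throughout, $s\in(0,1)$, $n>2s$, $2_s^*=\frac{2n}{n-2s}$, and
$$(-\Delta)^su(x)=C_{n,s}\,\mathrm{P.V.}\!\int_{\mathbb R^n}\frac{u(x)-u(z)}{|x-z|^{n+2s}}\,dz,\qquad C_{n,s}>0.$$
For $n=1$, "radial" means even. For $R>0$ and $\lambda\in\mathbb R$ consider
$$(-\Delta)^su=\lambda u+|u|^{2_s^*-2}u\ \text{ in }B_R,\qquad u=0\ \text{ in }\mathbb R^n\setminus B_R. \tag{2}$$

**Definition (weak solution).** Put
$$\mathcal E(u,v)=\frac{C_{n,s}}2\iint\frac{(u(x)-u(z))(v(x)-v(z))}{|x-z|^{n+2s}}\,dx\,dz.$$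
A function $u\in H^s(\mathbb R^n)$ vanishing outside $B_R$ is a weak solution of $(-\Delta)^su=h$ in $B_R$ if $\mathcal E(u,v)=\int_{B_R}hv$ for all $v\in H^s(\mathbb R^n)$ vanishing outside $B_R$.

The fractional Sobolev inequality provides $S>0$ with $S\|v\|_{L^{2_s^*}}^2\le\mathcal E(v,v)$ for $v\in H^s(\mathbb R^n)$.

The question, posed by Cora and Iacopetti (arXiv:1708.06149, 2017), is whether the following property holds:
$$(\mathcal P)\qquad\text{if $u$ is a radial solution of (2) and $u(0)=0$, then $u\equiv0$.}$$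
Frank, Lenzmann and Silvestre showed that $(\mathcal P)$ holds for radial solutions vanishing at infinity of linear equations $(-\Delta)^su+Vu=0$ in $\mathbb R^n$ with $V=V(r)$ radial and nondecreasing.

The first thing to try is to evaluate the equation at the origin. We shall see in Section 4 that this is legitimate. If $u(0)=0$, then
$$0=(-\Delta)^su(0)=-C_{n,s}\int_{\mathbb R^n}\frac{u(z)}{|z|^{n+2s}}\,dz .$$
If $u\ge0$ or $u\le0$, this forces $u\equiv0$, so $(\mathcal P)$ is immediate for solutions of constant sign. For sign-changing $u$ it is a single linear condition and excludes nothing. Given nonnegative nontrivial radial bumps $\varphi_1,\varphi_2$ supported in disjoint annuli, the function $\varphi_1-c\varphi_2$ satisfies it for a suitable $c>0$. We must use the equation at all radii, as (1) does.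

To state the results, put $a=1-2s\in(-1,1)$ and
$$p_{n,s}=\frac{\Gamma(\frac{n+2s}2)}{\pi^{n/2}\Gamma(s)},\qquad P_y(x)=p_{n,s}\frac{y^{2s}}{(|x|^2+y^2)^{(n+2s)/2}},\qquad d_s=\frac{C_{n,s}}{2s\,p_{n,s}},\qquad \kappa=4^{-s}s^2\frac{\pi}{\sin\pi s}>0 .$$
Let $U(\cdot,y)=P_y*u$ for $y>0$. If $u$ is radial, write $u=u(r)$ and $U=U(r,y)$. Let $F(t)=\frac\lambda2t^2+\frac1{2_s^*}|t|^{2_s^*}$.

**Theorem 1.** Let $\lambda\in\mathbb R$, $R>0$. If $u\not\equiv0$ is a radial weak solution of (2), then $F(u(0))>0$. In particular $u(0)=0$ implies $u\equiv0$: property $(\mathcal P)$ holds for every $s\in(0,1)$, $n>2s$, $R>0$ and every $\lambda>0$ (indeed every $\lambda\in\mathbb R$).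

**Theorem 2.** Let $f=f(r,t)$ and $\partial_rf$ be continuous on $[0,R]\times\mathbb R$, with $f$ locally Lipschitz in $t$ uniformly in $r$, and $F(r,t)=\int_0^tf(r,\tau)\,d\tau$. Let $u\in H^s(\mathbb R^n)\cap L^\infty$ be a radial weak solution of $(-\Delta)^su=f(|x|,u)$ in $B_R$, $u=0$ in $\mathbb R^n\setminus B_R$. Then $\psi=\lim_{r\uparrow R}u(r)/(R-r)^s$ exists and
$$F(0,u(0))=\frac{d_s}2\int_0^\infty y^aU_y(0,y)^2dy+(n-1)d_s\int_0^\infty\!\!\int_0^\infty y^a\frac{U_r^2}r\,dr\,dy+d_s\kappa\,\psi^2-\int_0^R(\partial_rF)(r,u(r))\,dr, \tag{3}$$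
with all terms finite (the second is absent if $n=1$). Moreover $\int_0^\infty y^aU_y(0,y)^2dy>0$ unless $u\equiv0$. Hence, if $\partial_rF\le0$, every nontrivial such $u$ has $F(0,u(0))>0$, so $u(0)\ne0$.

For the usual constant $C_{n,s}=\frac{4^ss\,\Gamma(\frac{n+2s}2)}{\pi^{n/2}\Gamma(1-s)}$ one gets $d_s=2^{2s-1}\Gamma(s)/\Gamma(1-s)$. Since $\Gamma(s)\Gamma(1-s)=\frac{\pi}{\sin\pi s}$, it follows that $d_s\kappa=\frac12s^2\Gamma(s)^2=\frac12\Gamma(1+s)^2$. At $s=1$ this number is $\frac12$, the coefficient of $u'(R)^2$ in (1). So (3) has the shape of (1), with one more term, which lives on the axis $r=0$.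

## 3. One extra variable, and a Hamiltonian that drops at $r=R$

**The Poisson extension.** By scaling $P_y(x)=y^{-n}P_1(x/y)$, and $\int P_y=1$. Hence
$$U(x,y)=\int P_1(\xi)\,u(x-y\xi)\,d\xi ,$$
which is continuous on $\{y\ge0\}$, with $U(\cdot,0)=u$, whenever $u$ is continuous and $|u(\xi)|\le C(1+|\xi|)^{\sigma}$ for some $\sigma<2s$ (dominated convergence, since $P_1(\xi)\le C(1+|\xi|)^{-n-2s}$).

The extension solves $LU=0$ in $\{y>0\}$, where $L=\Delta_{x,y}+\frac ay\partial_y$. Equivalently, $\mathrm{div}(y^a\nabla U)=0$ (Caffarelli–Silvestre). To check this, write $P_y=p_{n,s}\,y^{2s}\phi$ with $\phi=|X|^{-n-2s}$, $X=(x,y)$. As $L(y^{2s})=2s(2s-1+a)y^{2s-2}=0$, we have $L(y^{2s}\phi)=y^{2s}\big(\Delta\phi+\frac{1+2s}y\phi_y\big)$. On functions of $|X|$ the operator in parentheses is the radial Laplacian "in dimension $n+2+2s$", which annihilates $|X|^{-n-2s}$.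

For example, take $n=2$ and $s=\frac12$. Then $a=0$, $P_y(x)=\frac{1}{2\pi}\frac{y}{(|x|^2+y^2)^{3/2}}$ is the classical Poisson kernel of the half-space, and $U$ is the harmonic extension. With the usual constant $d_{1/2}=1$.

For radial $u$, $U$ is radial in $x$, and for $r,y>0$
$$(y^aU_r)_r+(y^aU_y)_y=-\tfrac{n-1}r\,y^aU_r,\qquad U_r(0,y)=0. \tag{4}$$
The nonlocal operator is recovered as $(-\Delta)^su=-d_s\lim_{y\to0}y^aU_y$; this is proved in Section 5.

**A formal computation.** Now we have a PDE and can look for an energy. Take $f=f(t)$ autonomous and set, for $r\ne R$,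
$$H(r)=\frac{d_s}2\int_0^\infty y^a(U_r^2-U_y^2)\,dy+F(u(r))$$
(the last term is $0$ for $r>R$). Differentiate and integrate $-\int y^aU_yU_{ry}\,dy$ by parts in $y$. For $r<R$ the boundary term at $y=0$ is $\lim y^aU_yU_r=-d_s^{-1}f(u)u_r$, which cancels $\frac{d}{dr}F(u)$. For $r>R$ it is $0$, because there $U_r=O(y^{2s})$ and $y^aU_y$ is bounded. By (4), in both regions,
$$H'(r)=d_s\int_0^\infty U_r\big[(y^aU_r)_r+(y^aU_y)_y\big]dy=-\frac{(n-1)d_s}{r}\int_0^\infty y^aU_r^2\,dy\le0 .$$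
Also $H(r)\to0$ as $r\to\infty$, and $H(0)=F(u(0))-\frac{d_s}2\int_0^\infty y^aU_y(0,y)^2\,dy$. If $H$ were continuous at $R$ we would conclude $H(0)\ge0$ and be done.

**Where this stops.** At $r=R$ the function $u$ behaves like $\psi(R-r)^s$, so $u_r$ blows up. To see what happens to $H$ we compute on the simplest function with this behavior: flat boundary, no nonlinearity.

For $t\in\mathbb R$, $y\ge0$ put
$$\rho=\sqrt{t^2+y^2},\qquad w=\rho-t,\qquad W=2^{-s}w^s .$$
In polar coordinates $t=\rho\cos\theta$, $y=\rho\sin\theta$ we have $W=\rho^s\sin^{2s}(\theta/2)$. For $s=\frac12$ this is the harmonic function $\rho^{1/2}\sin(\theta/2)$.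

**Lemma 1 (the model profile).** With $t_-=\max(-t,0)$:

1. $W(t,0)=t_-^s$, $0\le W\le\rho^s$, and $\mathrm{div}(y^a\nabla W)=0$ for $y>0$.
2. $W_t=-2^{-s}s\,\dfrac{w^s}\rho$, $\;W_y=2^{-s}s\,\dfrac{w^{s-1}y}\rho$, $\;y^aW_y=2^{-s}s\,\dfrac{(\rho+t)^{1-s}}\rho$. In particular $|W_t|\le C\rho^{s-1}$; $y^aW_y\to0$ as $y\to0$ locally uniformly in $t<0$; and $y^aW_y$ is bounded on $\{c\le\rho\le c^{-1}\}$ for each $c\in(0,1)$.
3. $y^a|\nabla W|^2=\dfrac{2\cdot4^{-s}s^2}{\rho}\cot^{a}(\theta/2)$, and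
$$\Big(\tfrac12y^a(W_t^2-W_y^2),\;y^aW_tW_y\Big)=-\frac{4^{-s}s^2}{\rho}\cot^{a}(\theta/2)\,N,\qquad N=(\cos\theta,\sin\theta). \tag{5}$$
4. $\displaystyle 4^{-s}s^2\int_0^\pi\cot^{a}(\theta/2)\,d\theta=\kappa$.

**Proof.** We have $w_t=-w/\rho$, $w_y=y/\rho$, $y^2=w(\rho+t)$. Hence $|\nabla w|^2=\frac{w^2+w(\rho+t)}{\rho^2}=\frac{2w}\rho$ and $\Delta w=\Delta\rho=\frac1\rho$. Therefore
$$\Delta W+\tfrac ayW_y=2^{-s}\frac{s\,w^{s-1}}\rho\big[1+2(s-1)+(1-2s)\big]=0 .$$
At $y=0$, $w=|t|-t=2t_-$, and in general $0\le w\le2\rho$; this gives item 1.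

In item 2 only the last formula needs a word: $y^aW_y=2^{-s}s\,w^{s-1}y^{2-2s}/\rho$ and $y^{2-2s}=w^{1-s}(\rho+t)^{1-s}$. For $t<0$ we have $\rho+t\to0$ as $y\to0$.

For item 3, $y^a|\nabla W|^2=4^{-s}s^2\,y^aw^{2s-2}\cdot\frac{2w}\rho$, and $y^aw^{2s-1}=(y/w)^{a}$ with $y/w=\frac{\sin\theta}{1-\cos\theta}=\cot(\theta/2)$. Next, $w^2-y^2=w(w-\rho-t)=-2tw$, so
$$W_t^2-W_y^2=4^{-s}s^2\frac{w^{2s-2}(w^2-y^2)}{\rho^2}=-4^{-s}s^2\frac{2t\,w^{2s-1}}{\rho^2},\qquad W_tW_y=-4^{-s}s^2\frac{y\,w^{2s-1}}{\rho^2},$$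
and (5) follows since $(t,y)=\rho N$.

For item 4 use $\int_0^\pi\cot^a(\theta/2)\,d\theta=2\int_0^\infty\frac{v^a}{1+v^2}dv=\frac{\pi}{\cos(\pi a/2)}=\frac\pi{\sin\pi s}$. $\square$

Now compute the Hamiltonian of the model, $h(t)=\frac12\int_0^\infty y^a(W_t^2-W_y^2)\,dy$. For fixed $t\ne0$ we have $d\theta=\frac{t\,dy}{\rho^2}$ along the vertical line, up to the orientation that $y\mapsto\theta$ runs from $0$ (if $t>0$) or from $\pi$ (if $t<0$) to $\frac\pi2$. So (5) gives
$$h(t)=-4^{-s}s^2\!\int_0^{\pi/2}\!\!\cot^a(\tfrac\theta2)\,d\theta\ \ (t>0),\qquad h(t)=+4^{-s}s^2\!\int_{\pi/2}^{\pi}\!\!\cot^a(\tfrac\theta2)\,d\theta\ \ (t<0).$$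
The function $h$ is constant on each side, and by item 4 it *drops by exactly $\kappa$* as $t$ increases through $0$. For $s=\frac12$ the two values are $\mp\frac{\pi}{16}$ and $\kappa=\frac\pi8$.

So continuity of $H$ at $R$ is false in the model. The density $y^a|\nabla W|^2$ is of order $1/\rho$, and the flux through a half-circle around the singular point does not shrink with its radius. The way out is that the jump can be computed, and it is a drop, in the direction in which $H$ already decreases. If $U$ is close enough to $\psi W(r-R,y)$ near $(R,0)$, the drop of $H$ is $d_s\kappa\psi^2$, and this is the third term of (3).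

To make this rigorous, we do not differentiate $H$. For a function $\Phi(r,y)$ put
$$\mathbf P[\Phi]=\big(\tfrac12y^a(\Phi_r^2-\Phi_y^2),\;y^a\Phi_r\Phi_y\big). \tag{6}$$
As a complex number this is $\frac12y^a(\Phi_r+i\Phi_y)^2$, so $|\mathbf P[\Phi]|=\frac12y^a|\nabla\Phi|^2$. For $\mathbf P=\mathbf P[U]$, (4) gives, for $r,y>0$,
$$\mathrm{div}\,\mathbf P=y^aU_rU_{rr}-y^aU_yU_{yr}+(y^aU_y)_yU_r+y^aU_yU_{ry}=-\tfrac{n-1}r\,y^aU_r^2. \tag{7}$$
We shall integrate (7) with a small half-disc around $(R,0)$ cut out, and then shrink the hole. This needs regularity of $u$ (Section 4), bounds on $U$ away from $(R,0)$ (Section 5), and closeness of $U$ to the model near $(R,0)$, including its gradient in energy (Section 6).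

## 4. Boundedness and interior regularity

**Lemma 2.** Every weak solution $u$ of (2) is bounded.

**Proof. Step 1 (raise the integrability to every $q<\infty$).** Put $h=\lambda u+|u|^{2_s^*-2}u=\mathcal V u$ with $\mathcal V=\lambda+|u|^{2_s^*-2}$. Since $(2_s^*-2)\frac n{2s}=2_s^*$, $\mathcal V\in L^{n/2s}(B_R)$. For $\beta\ge0$, $T>0$ let
$$g(t)=t\min(|t|,T)^{2\beta},\qquad G(t)=\int_0^t\sqrt{g'(\tau)}\,d\tau .$$
Both are Lipschitz, and $g$ is nondecreasing. By Cauchy–Schwarz $(G(b)-G(c))^2=\big(\int_c^b\sqrt{g'}\big)^2\le(b-c)(g(b)-g(c))$, so $\mathcal E(u,g(u))\ge\mathcal E(G(u),G(u))\ge S\|G(u)\|_{2_s^*}^2$. Moreover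
$$\frac{|t|\min(|t|,T)^\beta}{\beta+1}\le|G(t)|\le\sqrt{2\beta+1}\,|t|^{\beta+1}.$$
The upper bound follows from $\sqrt{g'}\le\sqrt{2\beta+1}\,|t|^\beta$. For the lower bound, if $|t|\le T$ then $|G(t)|=\frac{\sqrt{2\beta+1}}{\beta+1}|t|^{\beta+1}$. If $|t|>T$ then $|G(t)|=\frac{\sqrt{2\beta+1}}{\beta+1}T^{\beta+1}+T^\beta(|t|-T)\ge\frac{T^\beta|t|}{\beta+1}$.

Test the equation with $g(u)$. Since $0\le ug(u)\le(\beta+1)^2G(u)^2$ and $\mathcal V\le\mathcal V1_{\{\mathcal V>K\}}+K$ for $K>0$, Hölder with exponents $\frac n{2s}$ and $\frac n{n-2s}=\frac{2_s^*}2$ gives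
$$S\|G(u)\|_{2_s^*}^2\le(\beta+1)^2\big(\|\mathcal V1_{\{\mathcal V>K\}}\|_{n/2s}\|G(u)\|_{2_s^*}^2+K\|G(u)\|_2^2\big).$$
Here $\|G(u)\|_{2_s^*}<\infty$, because $G$ is Lipschitz. Choose $K=K(\beta)$, independent of $T$, so that $(\beta+1)^2\|\mathcal V1_{\{\mathcal V>K\}}\|_{n/2s}\le S/2$, and absorb. The remaining term is bounded by a constant times $\|u\|_{2\beta+2}^{2\beta+2}$, uniformly in $T$. Let $T\to\infty$ (monotone convergence, by the lower bound on $|G|$): if $u\in L^{2\beta+2}$, then $u\in L^{2_s^*(\beta+1)}$. The exponent is multiplied by $\frac{2_s^*}{2}>1$ each time, so starting from $L^2$ we reach every $q<\infty$. Hence $h\in L^q(B_R)$ for all $q<\infty$. Fix $q>\frac n{2s}$ with $\frac1q+\frac1{2_s^*}<1$.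

**Step 2 (pass from $L^q$ to $L^\infty$).** For $k\ge0$ let $u_k=(u-k)^+\in H^s$, which vanishes off $B_R$, and $A_k=\{u>k\}$. For real $b,c$, with $b_k=(b-k)^+$ and $c_k=(c-k)^+$, we have $(b-c)(b_k-c_k)\ge(b_k-c_k)^2$. Testing with $u_k$,
$$S\|u_k\|_{2_s^*}^2\le\int|h|u_k\le\|h\|_q\|u_k\|_{2_s^*}|A_k|^{1-\frac1q-\frac1{2_s^*}}.$$
For $l>k$, $(l-k)|A_l|^{1/2_s^*}\le\|u_k\|_{2_s^*}$. Hence $|A_l|\le C(l-k)^{-p}|A_k|^\theta$ with $p=2_s^*$ and $\theta=2_s^*(1-\frac1q)-1$. Here $\theta>1$, because $1-\frac1q>1-\frac{2s}n=\frac2{2_s^*}$.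

By Stampacchia's lemma $|A_k|=0$ for large $k$. Here is its proof. Let $k_j=d(1-2^{-j})$ and $\mu=\frac p{\theta-1}$, and choose $d>0$ with $d^p\ge C|A_0|^{\theta-1}2^{p+\mu}$. If $|A_{k_j}|\le|A_0|2^{-j\mu}$, then
$$|A_{k_{j+1}}|\le Cd^{-p}2^{(j+1)p}|A_0|^\theta2^{-j\mu\theta}=|A_0|2^{-(j+1)\mu}\cdot Cd^{-p}|A_0|^{\theta-1}2^{p+\mu}\le|A_0|2^{-(j+1)\mu},$$
since $(j+1)p+(j+1)\mu-j\mu\theta=(j+1)p+\mu-jp=p+\mu$. So $|A_d|\le\lim_j|A_{k_j}|=0$. The same argument for $-u$ gives $u\in L^\infty$. $\square$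

Thus Theorem 2 will apply to (2) with $f(t)=\lambda t+|t|^{2_s^*-2}t$, which is $C^1$ because $2_s^*>2$. *From here to the end of Section 8, $u$ and $f$ are as in Theorem 2.* Then $f(|x|,u)$ is bounded. We use two published results.

* Ros-Oton–Serra, J. Math. Pures Appl. 101 (2014): if $\Omega$ is a bounded $C^{1,1}$ domain, $g\in L^\infty(\Omega)$, and $u$ is the weak solution of $(-\Delta)^su=g$ in $\Omega$, $u=0$ outside, then $u\in C^s(\mathbb R^n)$, and $u/\delta^s$ extends to an element of $C^\alpha(\overline\Omega)$ for some $\alpha>0$, where $\delta=\mathrm{dist}(\cdot,\partial\Omega)$.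
* Silvestre, Comm. Pure Appl. Math. 60 (2007), Prop. 2.8: if $v\in L^\infty(\mathbb R^n)$ and $(-\Delta)^sv=\omega\in C^\gamma(\mathbb R^n)$, $\gamma\in(0,1)$, then $v\in C^{\gamma+2s}$ if $\gamma+2s<1$, and $v\in C^{1,\gamma+2s-1}$ if $1<\gamma+2s<2$.

By the first, $u\in C^s(\mathbb R^n)$ and $b:=u/(R-|x|)^s$ is continuous on $\overline{B_R}$. It is radial, so it has a constant value $\psi$ on $\partial B_R$. This is the $\psi$ of Theorem 2.

**Lemma 3.** There is $\beta\in(0,1)$ with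
$$u\in C^{1,\beta}_{loc}(B_R),\qquad 1+\beta>2s, \tag{8}$$
and $(-\Delta)^su=f(|x|,u)$ holds pointwise in $B_R$, both sides being continuous.

**Proof. Step 1 (make Silvestre's result local).** Suppose $u\in L^\infty$ and $(-\Delta)^su=\omega$ in $B_R$ with $\omega\in C^\gamma_{loc}(B_R)$. Let $\eta\in C_c^\infty(B_R)$ equal $1$ on a ball $B\subset B_R$, and let $v=c\,|\cdot|^{2s-n}*(\eta\omega)$ be the Riesz potential with $(-\Delta)^sv=\eta\omega$. It is bounded since $n>2s$, so $v$ has the stated regularity. The difference $u-v$ is bounded and $s$-harmonic in $B$, hence smooth in $B$ by the Poisson formula for balls. So $u$ has the stated regularity in $B$.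

**Step 2 (bootstrap).** If $u\in C^\gamma_{loc}(B_R)$ with $\gamma\in(0,1)$, then $f(|x|,u)\in C^\gamma_{loc}(B_R)$, because $f$ is $C^1$ in $r$ and locally Lipschitz in $t$. Start with $\gamma=s$. While $\gamma+2s<1$, replace $\gamma$ by $\gamma+2s$. If $\gamma+2s=1$, first lower $\gamma$ slightly; one more step then reaches an exponent close to $1$. After finitely many steps $\gamma<1$ and $\gamma+2s>1$. Lower $\gamma$ if necessary, keeping $\gamma>\max(0,1-2s)$, so that also $\gamma+2s<2$. With $\beta=\gamma+2s-1$ we get (8), and $1+\beta=\gamma+2s>2s$.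

**Step 3 (the equation holds pointwise).** Let $L_\epsilon v(x)=C_{n,s}\int_{|z|>\epsilon}\frac{v(x)-v(x+z)}{|z|^{n+2s}}dz$. By (8), after symmetrizing $z\mapsto-z$, $L_\epsilon u$ converges locally uniformly in $B_R$ to $(-\Delta)^su$, which is therefore continuous. For $\varphi\in C_c^\infty(B_R)$ the symmetry of the kernel gives $\int(L_\epsilon u)\varphi=\frac{C_{n,s}}2\iint_{|x-z|>\epsilon}\frac{(u(x)-u(z))(\varphi(x)-\varphi(z))}{|x-z|^{n+2s}}\to\mathcal E(u,\varphi)=\int f(|x|,u)\varphi$. Hence $\int\big((-\Delta)^su-f(|x|,u)\big)\varphi=0$ for all $\varphi$. $\square$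

## 5. The extension away from the singular sphere

**Lemma 4.** Let $K\subset B_R$ be compact. As $y\to0$, uniformly on $K$,
$$U_r\to u_r,\qquad y^aU_y\to-d_s^{-1}f(|x|,u(x)),$$
and $U_r$, $y^aU_y$ are bounded on $K\times(0,1]$.

**Proof.** The purpose is to separate the part of $u$ that is smooth near $K$ from the part that is far from $K$. Let $\eta\in C_c^\infty(B_R)$, $\eta=1$ near $K$, $u_1=\eta u$, $u_2=(1-\eta)u$, $U_i=P_y*u_i$.

*Far part.* For $x\in K$, $U_2=y^{2s}g$ with $g(x,y)=p_{n,s}\int u_2(z)(|x-z|^2+y^2)^{-(n+2s)/2}dz$ smooth up to $y=0$. So $\nabla_xU_2\to0$ and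
$$y^aU_{2,y}=2sg+yg_y\to2s\,p_{n,s}\int\frac{u_2(z)}{|x-z|^{n+2s}}dz=-\frac{2s\,p_{n,s}}{C_{n,s}}(-\Delta)^su_2(x),$$
since $u_2(x)=0$.

*Near part.* By (8), $u_1\in C^{1,\beta}$ with compact support. So $\nabla_xU_1=P_y*\nabla u_1\to\nabla u_1$ uniformly. Since $\int\partial_yP_y=0$ and $P_y$ is even,
$$y^aU_{1,y}(x,y)=\tfrac12\int y^a\partial_yP_y(z)\,[u_1(x+z)+u_1(x-z)-2u_1(x)]\,dz .$$
Explicitly $y^a\partial_yP_y(z)=p_{n,s}\big[2s(|z|^2+y^2)^{-\frac{n+2s}2}-(n+2s)y^2(|z|^2+y^2)^{-\frac{n+2s}2-1}\big]$. This is bounded by $C|z|^{-n-2s}$ and tends to $2s\,p_{n,s}|z|^{-n-2s}$ uniformly on compact subsets of $\mathbb R^n\setminus\{0\}$. The bracket is at most $C\min(|z|^{1+\beta},1)$ with $1+\beta>2s$. Dominated convergence, uniform in $x$, gives the limit $-\frac{2s\,p_{n,s}}{C_{n,s}}(-\Delta)^su_1(x)$.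

Add the two parts, recall $d_s^{-1}=\frac{2s\,p_{n,s}}{C_{n,s}}$, and use Lemma 3. The bounds on $K\times(0,1]$ come from the same estimates. $\square$

**Lemma 5.** Away from $\overline{B_R}\times\{0\}$, $U=y^{2s}g$ with $g$ smooth up to $y=0$. On compact subsets of $\{r>R,\ y\ge0\}$, $|U|+|U_r|\le Cy^{2s}$ and $y^aU_y$ is bounded for $y>0$. For $X=(x,y)$, $|X|\ge2R$,
$$y^a(U_r^2+U_y^2)\le C\,y^{2s-1}|X|^{-2n-4s}. \tag{9}$$
On compact subsets of $\{r\ge0,\ y\ge0\}\setminus\{(R,0)\}$, at points with $y>0$,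
$$y^a(U_r^2+U_y^2)\le C(y^a+y^{-a}), \tag{10}$$
and the right side is locally integrable because $|a|<1$.

**Proof.** Here $g(x,y)=p_{n,s}\int_{B_R}u(z)(|x-z|^2+y^2)^{-(n+2s)/2}dz$, and $y^aU_y=2sg+yg_y$ as before. This gives the first two claims. If $|X|\ge2R$ and $|z|\le R$, then $|(x-z,y)|\ge|X|/2$. So $|g|\le C|X|^{-n-2s}$ and $|\nabla g|\le C|X|^{-n-2s-1}$. Then
$$y^aU_r^2=y^{1+2s}g_r^2\le Cy^{1+2s}|X|^{-2n-4s-2}\le Cy^{2s-1}|X|^{-2n-4s},$$
and $y^aU_y^2=y^{-a}(y^aU_y)^2\le Cy^{2s-1}|X|^{-2n-4s}$. This is (9). For (10), near points $(r,0)$ with $r\ne R$ both $U_r$ and $y^aU_y$ are bounded, by Lemma 4 if $r<R$ and by the second claim if $r>R$. So $y^aU_r^2\le Cy^a$ and $y^aU_y^2=y^{-a}(y^aU_y)^2\le Cy^{-a}$. Where $y$ is bounded below, $U$ is smooth. $\square$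

The profile $W$ satisfies the analogue of (10) away from the origin, by Lemma 1.

## 6. Near the singular sphere: blow-up and energy closeness

**Lemma 6.** For all $x\in\mathbb R^n$, $y>0$: $\displaystyle\int_{\mathbb R^n}P_y(x-\xi)\,(\xi_1)_-^s\,d\xi=W(x_1,y)$.

**Proof. Step 1 (reduce to a uniqueness statement).** Let $Z$ be the difference of the two sides. Then $LZ=0$ for $y>0$, $Z$ is continuous on $\{y\ge0\}$, $Z=0$ at $y=0$, and $|Z|\le C(1+|X|)^s$. (The integral is at most $P_y*|\cdot|^s$, which is continuous and homogeneous of degree $s$.) The coefficients of $L$ are singular at $y=0$, and $Z$ may grow, so we need a maximum principle and a barrier.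

**Step 2 (a maximum principle).** Let $H_T=\{|X|<T,\ y>0\}$, let $v$ be continuous on $\overline{H_T}$ and $Lv=0$ in $H_T$. Then $\max v$ is attained on $\partial H_T$. Indeed, $L$ has smooth coefficients in the connected open set $H_T$. By the strong maximum principle on compactly contained subdomains, $v$ cannot attain its maximum inside $H_T$ unless it is constant there, and then by continuity the maximum is also attained on $\partial H_T$.

**Step 3 (a barrier).** Fix $\sigma\in(s,2s)$ and let $E_\sigma=P_y*|\cdot|^\sigma$. It solves $LE_\sigma=0$, is continuous on $\{y\ge0\}$, and is homogeneous of degree $\sigma$ because $k^nP_{ky}(kx)=P_y(x)$. It is positive on the closed unit half-sphere: at $y=0$, $|x|=1$ it equals $1$, and for $y>0$ positivity is clear. So $E_\sigma\ge c|X|^\sigma$ with $c>0$.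

**Step 4 (conclusion).** Let $\epsilon>0$. On the flat part of $\partial H_T$, $\pm Z-\epsilon E_\sigma\le0$ since $Z=0$. On the spherical part it is at most $C(1+T)^s-\epsilon cT^\sigma\le0$ for $T$ large. By Step 2, $\pm Z\le\epsilon E_\sigma$ in $H_T$. Let $T\to\infty$, then $\epsilon\to0$: $Z=0$. $\square$

From now on
$$\rho=\sqrt{(r-R)^2+y^2},\qquad D(r,y)=U(r,y)-\psi W(r-R,y).$$

**Lemma 7 (blow-up).** $\displaystyle m(\varepsilon):=\varepsilon^{-s}\sup_{\rho\le4\varepsilon,\ y\ge0}|D|\to0$ as $\varepsilon\to0$.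

**Proof.** The idea is to rescale the datum $u$ and push the convergence through the Poisson integral. Let $e=e_1$ and $u_\varepsilon(\xi)=\varepsilon^{-s}u(Re+\varepsilon\xi)$. Since $u=b\,(R-|\cdot|)_+^s$ with $b$ bounded,
$$u_\varepsilon(\xi)=b(Re+\varepsilon\xi)\Big(\frac{(R-|Re+\varepsilon\xi|)_+}{\varepsilon}\Big)^s,$$
where the right side is read as $0$ outside the ball. The fraction is at most $|\xi|$ and converges to $(\xi_1)_-$ locally uniformly, because $|Re+\varepsilon\xi|=R+\varepsilon\xi_1+O(\varepsilon^2|\xi|^2)$. Also $b\to\psi$ at $Re$ from inside $\overline{B_R}$. So $u_\varepsilon\to\psi(\xi_1)_-^s$ locally uniformly, and $|u_\varepsilon|\le C|\xi|^s$.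

By the scaling of $P_y$,
$$\varepsilon^{-s}U(Re+\varepsilon x,\varepsilon y)=\int P_y(x-\xi)u_\varepsilon(\xi)\,d\xi .$$
For $(x,y)$ in a compact set and $|\xi|\ge M$ large, $P_y(x-\xi)\le C|\xi|^{-n-2s}$. So the region $|\xi|\ge M$ contributes $O(M^{-s})$ uniformly in $\varepsilon$. On $|\xi|\le M$ use uniform convergence and $\int P_y=1$. With Lemma 6, $\varepsilon^{-s}U(Re+\varepsilon\,\cdot,\varepsilon\,\cdot)\to\psi W(x_1,y)$ uniformly on compact subsets of $\{y\ge0\}$. Take $x=te$, so $r=R+\varepsilon t$, and recall that $W$ is homogeneous of degree $s$. $\square$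

This controls $D$ but not its gradient, and (6) is quadratic in the gradient. The next lemma upgrades the control by testing the equation of $D$ with a localized multiple of $D$ itself.

**Lemma 8 (energy closeness).** $\displaystyle\int_{\{\varepsilon<\rho<2\varepsilon,\ y>0\}}y^a|\nabla D|^2\,dr\,dy=o(\varepsilon)$ as $\varepsilon\to0$.

**Proof. Step 1 (a localized identity).** Let $\varepsilon<R/8$, and let $\zeta=\zeta(\rho)$ be a smooth cutoff with $\zeta=1$ on $[\varepsilon,2\varepsilon]$, supported in $(\varepsilon/2,4\varepsilon)$, $|\nabla\zeta|\le C/\varepsilon$. On its support $r\ge R/2$. By (4) and Lemma 1, in the variables $(r,y)$, $\mathrm{div}(y^a\nabla D)=-\frac{n-1}ry^aU_r$. Multiply by $\zeta^2D$ and integrate over $\{y>\delta\}$, whose outward normal is $(0,-1)$: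
$$\int_{y>\delta}y^a\nabla D\cdot\nabla(\zeta^2D)=(n-1)\int_{y>\delta}\frac{y^aU_r\,\zeta^2D}r-\int_{y=\delta}\zeta^2D\,y^aD_y\,dr .$$

**Step 2 (remove $\delta$).** As $\delta\to0$ the area integrals converge, by (10) and its analogue for $W$. For small $\delta$ the line $y=\delta$ meets $\operatorname{supp}\zeta$ only where $|r-R|\ge\varepsilon/4$. For $r>R$ there, $D\to0$ uniformly ($U$ and $W$ vanish at $y=0$) and $y^aD_y$ is bounded. For $r<R$, $y^aD_y\to-d_s^{-1}f(r,u)$ uniformly, by Lemma 4 and $y^aW_y\to0$. So the last term tends to $d_s^{-1}\int_{r<R}\zeta^2D(r,0)f(r,u)\,dr$. This is $O(m\,\varepsilon^s\cdot\varepsilon)=O(m\,\varepsilon^{1+s})$, where $m=m(\varepsilon)$.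

**Step 3 (absorb).** Write $\nabla D\cdot\nabla(\zeta^2D)=\zeta^2|\nabla D|^2+2\zeta D\,\nabla D\cdot\nabla\zeta$. Use $2|\zeta D\nabla D\cdot\nabla\zeta|\le\frac14\zeta^2|\nabla D|^2+4D^2|\nabla\zeta|^2$. For the source term use $|U_r|\le|D_r|+|\psi||W_t|$, $r\ge R/2$ and Young's inequality:
$$(n-1)\frac{|U_r|}{r}\zeta^2|D|\le\tfrac14\zeta^2|D_r|^2+C\zeta^2D^2+C\zeta^2|D||W_t| .$$
Hence
$$\tfrac12\int\zeta^2y^a|\nabla D|^2\le C\int_{\rho<4\varepsilon}y^aD^2(|\nabla\zeta|^2+\zeta^2)+C\int\zeta^2y^a|D||W_t|+Cm\,\varepsilon^{1+s}.$$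

**Step 4 (count powers).** In polar coordinates $\int_{\rho<4\varepsilon}y^a=C\varepsilon^{2+a}=C\varepsilon^{3-2s}$. With $|D|\le m\varepsilon^s$ and $|W_t|\le C\varepsilon^{s-1}$ on $\operatorname{supp}\zeta$, the first integral is at most $Cm^2\varepsilon^{2s}\varepsilon^{-2}\varepsilon^{3-2s}=Cm^2\varepsilon$, and the second is at most $Cm\,\varepsilon^s\varepsilon^{s-1}\varepsilon^{3-2s}=Cm\,\varepsilon^2$. So the right side is at most $C(m^2\varepsilon+m\varepsilon^2+m\varepsilon^{1+s})=o(\varepsilon)$. $\square$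

## 7. The flux identity with the sphere cut out

Let $\chi\in C^\infty(\mathbb R)$ be nondecreasing, $\chi=0$ on $(-\infty,1]$, $\chi=1$ on $[2,\infty)$, and $\chi_\varepsilon=\chi(\rho/\varepsilon)$ with $\varepsilon<R/8$. The purpose of this section is the identity
$$-(n-1)\iint\chi_\varepsilon\frac{y^aU_r^2}r\,dr\,dy+\iint\mathbf P\cdot\nabla\chi_\varepsilon\,dr\,dy=\frac12\int_0^\infty y^aU_y(0,y)^2dy+\frac1{d_s}\int_0^R\chi_\varepsilon\,u_r\,f(r,u)\,dr, \tag{11}$$
with all terms finite. In the last integral $\chi_\varepsilon=\chi(|r-R|/\varepsilon)$.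

Integrate $\mathrm{div}(\chi_\varepsilon\mathbf P)=\chi_\varepsilon\,\mathrm{div}\,\mathbf P+\mathbf P\cdot\nabla\chi_\varepsilon$ over $\{r>\tau,\ y>\delta,\ r^2+y^2<T^2\}$. Let $\delta\to0$, then $T\to\infty$, then $\tau\to0$, with $\varepsilon$ fixed. The divergence theorem turns the left side into outward fluxes.

**Step 1 (bottom: here the nonlinearity enters).** At $y=\delta$ the outward flux is $-\int\chi_\varepsilon\,U_r\,y^aU_y\,dr$. For small $\delta$ we have $|r-R|\ge\varepsilon/2$ on $\operatorname{supp}\chi_\varepsilon$. By Lemma 4 the part $r<R$ tends to $\frac1{d_s}\int\chi_\varepsilon u_rf(r,u)\,dr$ over $(\tau,R)$. By Lemma 5 the part $r>R$ is $O(\delta^{2s})$ for fixed $T$ and tends to $0$. As $\tau\to0$ the integral extends to $(0,R)$, since $u_r$ and $f$ are bounded near $r=0$.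

**Step 2 (large arc: nothing comes from infinity).** By (9) and $|\mathbf P|=\frac12y^a|\nabla U|^2$, the flux is at most $C\,T\cdot T^{2s-1}T^{-2n-4s}\int_0^{\pi/2}\sin^{2s-1}\vartheta\,d\vartheta=O(T^{-2n-2s})\to0$.

**Step 3 (side $r=\tau$: the axis term).** For $\tau<R/2$ we have $\rho\ge R-\tau>2\varepsilon$ on this side, so $\chi_\varepsilon=1$. The outward normal is $(-1,0)$, and after $\delta\to0$, $T\to\infty$ the flux is $-\int_0^\infty\frac12y^a(U_r^2-U_y^2)(\tau,y)\,dy$. As $\tau\to0$ it tends to $\frac12\int_0^\infty y^aU_y(0,y)^2dy$, by dominated convergence with (10) for bounded $y$ and (9) for large $y$, and because $U_r(0,y)=0$. The same bounds show that the limit is finite.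

**Step 4 (area terms).** By (7), $\mathrm{div}\,\mathbf P=-\frac{n-1}ry^aU_r^2$ has a sign, so its term converges by monotone convergence. The term with $\nabla\chi_\varepsilon$ lives on $\{\varepsilon\le\rho\le2\varepsilon\}$, where $\mathbf P$ is integrable by (10). All other terms being finite, so is the first term of (11). This proves (11).

## 8. Closing the hole: the drop equals $\kappa\psi^2$

Let $\varepsilon\to0$ in (11).

**Step 1 (the nonlinear term becomes $F$ at the center).** On $[0,R)$, $u_rf(r,u)=\frac d{dr}F(r,u(r))-(\partial_rF)(r,u(r))$. Integrating by parts, with $\chi_\varepsilon=1$ at $r=0$ and $\chi_\varepsilon=0$ at $r=R$,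
$$\int_0^R\chi_\varepsilon u_rf\,dr=-F(0,u(0))-\int_0^R(\partial_r\chi_\varepsilon)F(r,u)\,dr-\int_0^R\chi_\varepsilon(\partial_rF)(r,u)\,dr .$$
The middle integral tends to $0$: $\partial_r\chi_\varepsilon$ is supported in $\{\varepsilon\le R-r\le2\varepsilon\}$, $\int|\partial_r\chi_\varepsilon|dr\le1$, and $F(r,u(r))\to0$ as $r\to R$ because $u\to0$. So the limit is $-F(0,u(0))-\int_0^R(\partial_rF)(r,u)\,dr$.

**Step 2 (the dissipation term).** As $\varepsilon\downarrow0$, $\chi_\varepsilon\uparrow1$, so the first term of (11) converges by monotone convergence to $-(n-1)\iint y^aU_r^2/r$.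

**Step 3 (replace $U$ by the model in the cutoff term).** Let $W=W(r-R,y)$, so $U=\psi W+D$. In complex notation $\mathbf P[U]-\psi^2\mathbf P[W]=\mathbf P[D]+\psi\,y^a(W_r+iW_y)(D_r+iD_y)$, hence
$$|\mathbf P[U]-\psi^2\mathbf P[W]|\le y^a\big(\tfrac12|\nabla D|^2+|\psi||\nabla D||\nabla W|\big).$$
By Lemma 1, item 3, $\int_{\varepsilon<\rho<2\varepsilon}y^a|\nabla W|^2=C\int_\varepsilon^{2\varepsilon}\frac{\rho\,d\rho}\rho=C\varepsilon$, since $\cot^a(\theta/2)$ is integrable on $(0,\pi)$. As $|\nabla\chi_\varepsilon|\le C/\varepsilon$ is supported in $\{\varepsilon\le\rho\le2\varepsilon\}$, Lemma 8 and Cauchy–Schwarz give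
$$\Big|\iint(\mathbf P[U]-\psi^2\mathbf P[W])\cdot\nabla\chi_\varepsilon\Big|\le\frac C\varepsilon\Big(o(\varepsilon)+o(\varepsilon)^{1/2}(C\varepsilon)^{1/2}\Big)\to0 .$$
This is where $o(\varepsilon)$ in Lemma 8 is needed; $O(\varepsilon)$ would leave an error of order one.

**Step 4 (compute the model exactly).** With $N=(\cos\theta,\sin\theta)$ we have $\nabla\chi_\varepsilon=\frac d{d\rho}\chi(\rho/\varepsilon)\,N$. By (5) and item 4 of Lemma 1, $\rho\int_0^\pi\mathbf P[W]\cdot N\,d\theta=-\kappa$ for every $\rho>0$. Hence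
$$\iint\mathbf P[W]\cdot\nabla\chi_\varepsilon\,dr\,dy=-\kappa\int_0^\infty\frac d{d\rho}\chi(\rho/\varepsilon)\,d\rho=-\kappa ,$$
and the second term of (11) tends to $-\kappa\psi^2$.

**Step 5 (assemble).** The limit of (11) is
$$-(n-1)\iint\frac{y^aU_r^2}r\,dr\,dy-\kappa\psi^2=\frac12\int_0^\infty y^aU_y(0,y)^2dy-\frac1{d_s}F(0,u(0))-\frac1{d_s}\int_0^R(\partial_rF)(r,u)\,dr .$$
Multiply by $d_s$ and rearrange: this is (3). Every term other than the double integral is finite, so the double integral is finite too.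

## 9. The axis term is positive, and the end of both proofs

**Strict positivity in Theorem 2.** The purpose is to show that the first term of (3) detects every nontrivial $u$; this is also what makes $n=1$ work, where the second term is absent. Suppose $\int_0^\infty y^aU_y(0,y)^2dy=0$. Then $U_y(0,\cdot)\equiv0$, so $U(0,\cdot)$ is constant. Since $|U(0,y)|\le Cy^{2s}y^{-n-2s}=Cy^{-n}$ for $y\ge2R$, the constant is $0$. That is,
$$\int_0^Ru(r)\,r^{n-1}(r^2+y^2)^{-\frac{n+2s}2}dr=0\qquad\text{for all }y>0 .$$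
For $y>R$ expand
$$(r^2+y^2)^{-\frac{n+2s}2}=\sum_{k\ge0}\binom{-(n+2s)/2}k\,r^{2k}\,y^{-n-2s-2k},$$
uniformly convergent in $r\in[0,R]$, with all binomial coefficients nonzero. Uniqueness of power series in $y^{-2}$ gives $\int_0^Ru(r)r^{n-1}r^{2k}dr=0$ for all $k\ge0$. By Weierstrass, in the variable $r^2$, polynomials in $r^2$ are dense in $C([0,R])$. So $u\,r^{n-1}\equiv0$ on $[0,R]$, i.e. $u\equiv0$.

If $\partial_rF\le0$ and $u\not\equiv0$, all terms on the right of (3) are nonnegative and the first is positive. So $F(0,u(0))>0$, and since $F(0,0)=0$, $u(0)\ne0$. This completes the proof of Theorem 2. $\blacksquare$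

**Proof of Theorem 1.** By Lemma 2, $u$ is bounded. Apply Theorem 2 with $f(t)=\lambda t+|t|^{2_s^*-2}t$, for which $\partial_rF=0$. If $u\not\equiv0$, then $F(u(0))>0$. Since $F(0)=0$, $u(0)\ne0$. So $u(0)=0$ forces $u\equiv0$. The sign of $\lambda$ was never used. $\blacksquare$

For $\lambda\ge0$ the inequality $F(u(0))>0$ says the same as $u(0)\ne0$. For $\lambda<0$ it says more: $|u(0)|^{2_s^*-2}>\frac{2_s^*}2|\lambda|$.

## 10. Three consequences of identity (3)

**Other right-hand sides.** Theorem 2 gives the analogue of $(\mathcal P)$ for bounded radial solutions of $(-\Delta)^su=f(|x|,u)$ in $B_R$ whenever $\partial_rF\le0$. This covers every locally Lipschitz autonomous $f(u)$. It also covers $f=-V(r)t$ with $V\in C^1([0,R])$ nondecreasing, since then $\partial_rF=-\frac12V'(r)t^2\le0$.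

**Linear dependence of radial eigenfunctions.** Let $V\in C^1([0,R])$ be nondecreasing, and let $u_1,u_2$ be bounded radial solutions of $(-\Delta)^su+Vu=\mu u$ in $B_R$, $u=0$ outside, with the same $\mu$. Some nontrivial combination of them vanishes at $0$. It is again such a solution, with $f=(\mu-V)t$ and $\partial_rF=-\frac12V't^2\le0$, so it vanishes identically. Hence $u_1,u_2$ are linearly dependent.

**A lower bound at the center.** Use the usual constant $C_{n,s}$. For autonomous $f$ and nontrivial bounded radial $u$, dropping the double integral in (3) and using the positivity of the axis term gives $F(u(0))>\frac12\Gamma(1+s)^2\psi^2$. The Pohozaev identity of Ros-Oton–Serra (Arch. Ration. Mech. Anal. 213 (2014)),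
$$(2s-n)\int_\Omega uf(u)+2n\int_\Omega F(u)=\Gamma(1+s)^2\int_{\partial\Omega}(u/\delta^s)^2\,x\cdot\nu ,$$
with $\Omega=B_R$ and problem (2) reads $2s\lambda\int u^2=\Gamma(1+s)^2\psi^2\,n|B_R|$: the critical powers cancel because $\frac{2n}{2_s^*}=n-2s$, and $R\,|\partial B_R|=n|B_R|$. So $F(u(0))>\frac{s\lambda}{n|B_R|}\int u^2$. For $\lambda>0$, multiplying by $\frac2\lambda$, every nontrivial radial solution of (2) satisfies
$$u(0)^2+\frac{n-2s}{n\lambda}|u(0)|^{2_s^*}>\frac{2s}n\,\frac1{|B_R|}\int_{B_R}u^2 .$$
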